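# Maximal intersections of subgroups of a free group, and the rank of the join

## 1. Subgroups of finite index, where counting cosets is enough

Let $F$ be a free group. All subgroups named $H$ and $K$ are finitely generated subgroups of $F$. We write $H\vee K$ for the subgroup generated by $H$ and $K$. By Howson's theorem the intersection $H\cap K$ is again finitely generated.

**Definition.** The *reduced rank* of a finitely generated free group $H$ is $\operatorname{rr}(H)=\max(0,\operatorname{rk}(H)-1)$.

So $\operatorname{rr}(H)=0$ exactly when $H$ is trivial or infinite cyclic, and a free group of rank $2$ has reduced rank $1$. The reason for subtracting $1$ is Schreier's formula. If $J$ is free of finite rank and $H\le J$ has finite index, then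
$$\operatorname{rr}(H)=[J:H]\operatorname{rr}(J).$$
Reduced rank is multiplicative in the index, while rank is not.

We begin with a case in which intersection and join are tied together by an easy argument. The statement is a theorem of Imrich and Müller.

**Proposition 1.** If $H$ or $K$ has finite index in $H\vee K$, then
$$\operatorname{rr}(H\cap K)\,\operatorname{rr}(H\vee K)\le \operatorname{rr}(H)\operatorname{rr}(K).\tag{1}$$

**Proof.** Write $J=H\vee K$ and, by symmetry, assume $[J:H]=d<\infty$. The map $K/(H\cap K)\to J/H$, $k(H\cap K)\mapsto kH$, is injective, so $[K:H\cap K]\le d$. Schreier's formula, used in $K$ and then in $J$, gives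
$$\operatorname{rr}(H\cap K)\operatorname{rr}(J)=[K:H\cap K]\operatorname{rr}(K)\operatorname{rr}(J)\le d\operatorname{rr}(J)\operatorname{rr}(K)=\operatorname{rr}(H)\operatorname{rr}(K).\qquad\square$$

What changes if neither index is finite? There is still an upper bound for the intersection, the Friedman–Mineyev theorem (formerly the Hanna Neumann Conjecture):
$$\operatorname{rr}(H\cap K)\le\operatorname{rr}(H)\operatorname{rr}(K).\tag{2}$$
But (1), which also involves the join, becomes false. Here is a failure that can be checked by hand.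

**Example.** Let $A=\langle x,y\rangle$ be free of rank $2$. Let $H_0$ be the kernel of $A\to\mathbb Z/2$, $x\mapsto1$, $y\mapsto0$, and let $K_0$ be the kernel of $A\to\mathbb Z/2$, $x\mapsto0$, $y\mapsto1$. Then $\operatorname{rr}(H_0)=\operatorname{rr}(K_0)=2$. The intersection $H_0\cap K_0$ is the kernel of the surjection $A\to\mathbb Z/2\times\mathbb Z/2$, so it has index $4$ and reduced rank $4$. Also $H_0K_0=A$, because the images of $H_0$ and $K_0$ in $\mathbb Z/2\times\mathbb Z/2$ are the two factors.

Now add two new free generators $c,c'$. In the free group on $x,y,c,c'$ put $H=H_0*\langle c\rangle$ and $K=K_0*\langle c'\rangle$. Then $\operatorname{rr}(H)=\operatorname{rr}(K)=3$. The join contains $H_0,K_0$, hence $A$, and it contains $c,c'$, so it is the whole group and $\operatorname{rr}(H\vee K)=3$. An element of $H\cap K$ has a normal form in $A*\langle c\rangle*\langle c'\rangle$ without $c'$ and without $c$, so it lies in $A$. An element of $H_0*\langle c\rangle$ that lies in $A$ lies in $H_0$, again by normal forms, and similarly for $K$. Hence $H\cap K=H_0\cap K_0$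 and $\operatorname{rr}(H\cap K)=4$. The left side of (1) is $4\cdot3=12$ and the right side is $3\cdot 3=9$.

In fact, without the finite index assumption, the ratio of the left side of (1) to the right side can be made arbitrarily large; we see examples in Section 9. In the example above, though, $\operatorname{rr}(H\cap K)=4$ is well below the Friedman–Mineyev bound $9$. The following question is posed in Ignat Soroko, "Realizable ranks of joins and intersections of subgroups in free groups", arXiv:1901.04463 (2019): does (1) hold when $\operatorname{rr}(H\cap K)$ is the *maximal* value allowed by (2), that is, when $\operatorname{rr}(H\cap K)=\operatorname{rr}(H)\operatorname{rr}(K)>0$?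

Throughout we write
$$L=H\cap K,\qquad n=\operatorname{rr}(H),\qquad m=\operatorname{rr}(K),\qquad s=\operatorname{rr}(H\vee K).$$
If $\operatorname{rr}(L)=nm>0$, then (1) reads $nm\cdot s\le nm$, that is, $s\le1$. Since $H$ is not cyclic, $H\vee K$ is not cyclic either, so $s\ge1$ always. The question therefore asks whether $\operatorname{rr}(L)=nm>0$ forces $s=1$. It does.

**Theorem A.** If $\operatorname{rr}(H\cap K)=\operatorname{rr}(H)\operatorname{rr}(K)>0$, then $\operatorname{rr}(H\vee K)=1$. Consequently (1) holds, with equality.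

When $H$ or $K$ has finite index in $H\vee K$, this is immediate from Proposition 1. The proof in general does not use (2). It reproves (2) when $H\cap K\ne1$, and when $H\cap K=1$ there is nothing to prove. We shall also find the exact maximum of $\operatorname{rr}(H\cap K)$ for each admissible triple $(n,m,s)$; this is Theorem B in Section 8.

## 2. Enlarging $H$ to finite index loses control of the rank

The first thing to try is a reduction to Proposition 1. Let $J=H\vee K$ and suppose $\operatorname{rr}(L)=nm>0$. By Marshall Hall's theorem, $H$ is a free factor of a subgroup $\hat H=H*C$ of finite index in $J$. Clearly $\hat H\vee K=J$. By the Kurosh subgroup theorem, $L=H\cap(\hat H\cap K)$ is a free factor of $\hat H\cap K$, so $\operatorname{rr}(L)\le\operatorname{rr}(\hat H\cap K)$. Proposition 1 for $\hat H$ and $K$ gives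
$$nm\,s\le\operatorname{rr}(\hat H\cap K)\,s\le\operatorname{rr}(\hat H)\,m=(n+\operatorname{rk}C)\,m,$$
that is, $n(s-1)\le\operatorname{rk}C$. If $C=1$ we are done. If $C\ne1$ the argument stops here: $\operatorname{rk} C=[J:\hat H]\,s-n$, and nothing bounds the index $[J:\hat H]$ in terms of $n$.

So we should not enlarge $H$. Let us instead look again at what is being counted. If both $H$ and $K$ have finite index in $J$, the key fact is that
$$L\backslash J\to (H\backslash J)\times(K\backslash J),\qquad Lf\mapsto(Hf,Kf)$$
is injective. For infinite index these sets are infinite. The plan is to replace $J$ by suitable *subsets* of $J$ that consist of finitely many cosets of $H$, or of $K$, or of $L$, with the number of cosets equal to the reduced rank. These subsets will be sets of leading terms of vectors, and the number of cosets will be a dimension over a division ring attached to the subgroup.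

## 3. Series over an ordered group, and dimension as a number of cosets

From now on replace $F$ by $H\vee K$. So $F=H\vee K$ is free of finite rank $r$, and if $F\ne1$ then $s=r-1$. Fix a field $k$.

**Definition.** A *bi-invariant order* on a group is a total order such that $f<f'$ implies $ufw<uf'w$ for all $u,w$. A group with such an order is *bi-orderable*.

The usual order on $\mathbb Z$ is an example. Free groups are bi-orderable (Magnus). To see what such an order looks like, embed the free group on $x_1,\dots,x_r$ in the invertible noncommutative power series over $\mathbb Z$ by $x_i\mapsto 1+X_i$. List monomials by degree, and lexicographically within a degree. Compare $f$ and $f'$ by the coefficient of the first monomial at which they differ. Multiplying $f-f'$ on the left or right by a series with constant term $1$ does not change its lowest-degree part, so the order is bi-invariant. For instance $x_1>1$, since the first monomial at which they differ is $X_1$, with coefficients $1$ and $0$.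

Fix a bi-invariant order on $F$. Let $D=k((F))$ be the set of formal sums $\sum_{f\in F}a_ff$ with $a_f\in k$ whose support is well-ordered. By Malcev (1948) and Neumann (1949), $D$ is a division ring under the obvious multiplication, and it contains the group ring $kF$. For a subgroup $H\le F$ let $D_H=k((H))\subseteq D$ be the set of series supported in $H$. It is the same construction for the ordered group $H$, so it is a division subring of $D$. Conjugation by $g\in F$ preserves the order, so $gD_Hg^{-1}=D_{gHg^{-1}}$.

For $0\ne d\in D$ let $v(d)=\min\operatorname{supp}d\in F$, the *leading term* of $d$. If $f\ge v(d)$ and $f'\ge v(e)$, then $ff'\ge v(d)f'\ge v(d)v(e)$, with equality throughout only for $f=v(d)$, $f'=v(e)$. Hence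
$$v(de)=v(d)v(e).\tag{3}$$

"Subspace" and "dimension" always refer to left vector spaces.

**Example.** Let $F=\langle x\rangle$ with $x>1$. Then $D=k((x))$ is the field of Laurent series. For $H=\langle x^2\rangle$ we have $D_H=k((x^2))$. Consider $W=D_H\cdot1+D_H(1+x)$. Both generators have leading term $1$, in the coset $H$. But their difference $x$ also lies in $W$, so the leading terms of elements of $W$ fill both cosets $H$ and $Hx$. There are two cosets, and $\dim_{D_H}W=2$.

This is general, and it is the dictionary between dimension and cosets.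

**Lemma 2.** Let $W\subseteq D$ be a $D_H$-subspace and let $S_W=\{v(w):0\neq w\in W\}$. Then $S_W$ is stable under left multiplication by $H$. Moreover $\dim_{D_H}W$ equals the number $|H\backslash S_W|$ of cosets $Hf$ contained in $S_W$, whenever one of the two numbers is finite.

**Proof.** Stability holds because $v(hw)=hv(w)$ for $h\in H$.

**Step 1: leading terms in distinct cosets give independent vectors.** This shows $|H\backslash S_W|\le\dim W$. Let $w_1,\dots,w_p\in W\setminus\{0\}$ have leading terms in distinct cosets $Hv(w_j)$, and let $c_j\in D_H$, not all zero. For $c_j\ne0$ we have $v(c_jw_j)=v(c_j)v(w_j)\in Hv(w_j)$, so these leading terms are pairwise distinct. The smallest of them lies in the support of exactly one of the $c_jw_j$, since every other nonzero $c_jw_j$ has a strictly larger leading term. So it is not cancelled, and $\sum c_jw_j\ne0$.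

**Step 2: if there are finitely many cosets, the coefficients on these cosets determine a vector.** This gives the opposite inequality. Suppose $S_W=Hg_1\sqcup\dots\sqcup Hg_p$. Define
$$\pi_j:D\to D_H,\qquad \pi_j\Big(\sum a_ff\Big)=\sum_{h\in H}a_{hg_j}h .$$
The support of the image is $(\operatorname{supp}\cap Hg_j)g_j^{-1}$, which is well-ordered because the order is right invariant. The map $\pi_j$ is left $D_H$-linear: if $c$ is supported in $H$, then the part of $cw$ in the coset $Hg_j$ is $c$ times the part of $w$ in $Hg_j$. If $0\ne w\in W$, then $v(w)\in Hg_j$ for some $j$, so $\pi_j(w)\ne0$. Hence $(\pi_1,\dots,\pi_p):W\to D_H^{\,p}$ is injective and $\dim W\le p$.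

If $|H\backslash S_W|$ is finite, the two steps give equality. If $\dim W$ is finite, Step 1 shows that $|H\backslash S_W|$ is finite, and we are in the previous case. $\square$

Now the coset map of Section 2 can be used on leading terms. We treat several double cosets at once, since this costs nothing and is needed for Theorem B.

**Lemma 3.** Let $P\subseteq D$ be a finite-dimensional $D_H$-subspace and $Q\subseteq D$ a finite-dimensional $D_K$-subspace. Let $g_1,\dots,g_t\in F$ lie in distinct double cosets $Hg_iK$, put $L_i=H\cap g_iKg_i^{-1}$, and let $R_i\subseteq P\cap g_iQ$ be $D_{L_i}$-subspaces. Then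
$$\sum_i\dim_{D_{L_i}}R_i\le\dim_{D_H}P\cdot\dim_{D_K}Q .$$
In particular, if $R\subseteq P\cap Q$ is a $D_{H\cap K}$-subspace, then $\dim R\le\dim P\cdot\dim Q$.

**Proof.** **Step 1: define the coset map.** By (3), $S_{g_iQ}=g_iS_Q$, so $S_{R_i}\subseteq S_P\cap g_iS_Q$. Therefore it makes sense to consider
$$\bigsqcup_iL_i\backslash S_{R_i}\longrightarrow(H\backslash S_P)\times(K\backslash S_Q),\qquad L_if\mapsto(Hf,\;Kg_i^{-1}f).$$
It does not depend on the choice of $f$ in its coset: if $l\in L_i$, then $l\in H$, so $Hlf=Hf$; and $l=g_ikg_i^{-1}$ with $k\in K$, so $g_i^{-1}lf=kg_i^{-1}f$.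

**Step 2: the map is injective.** Let $f\in S_{R_i}$ and $f'\in S_{R_j}$ have the same image. Then $f'=hf$ and $g_j^{-1}f'=kg_i^{-1}f$ with $h\in H$, $k\in K$. Hence $h=f'f^{-1}=g_jkg_i^{-1}$, so $g_j=hg_ik^{-1}\in Hg_iK$. The double cosets are distinct, so $i=j$. Now $h=g_ikg_i^{-1}\in L_i$, and $L_if'=L_if$.

**Step 3: translate into dimensions.** By Lemma 2 the target has $\dim P\cdot\dim Q$ elements, which is finite. So each $L_i\backslash S_{R_i}$ is finite, and by Lemma 2 its size is $\dim_{D_{L_i}}R_i$. $\square$

## 4. A vector space of dimension $\operatorname{rk}(H)-1$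

We now want a $D_H$-space attached to $H$, growing with $H$, whose dimension is $\operatorname{rr}(H)$.

Let $I_F\subset kF$ be the augmentation ideal, the kernel of $kF\to k$, $f\mapsto 1$. Recall the textbook fact that for a free group with free basis $X$ the augmentation ideal is a free left module over the group ring, with basis $\{x-1:x\in X\}$. Put
$$M=D\otimes_{kF}I_F,\qquad \partial g=1\otimes(g-1)\in M\ (g\in F),\qquad \varepsilon:M\to D,\ \varepsilon(d\otimes a)=da .$$
So $M$ is a left $D$-space with basis $e_x=\partial x$, where $x$ runs over a free basis of $F$, and $\dim_DM=r$. From $gg'-1=(g-1)+g(g'-1)$ we get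
$$\partial(gg')=\partial g+g\,\partial g',\qquad\partial(g^{-1})=-g^{-1}\partial g,\qquad\varepsilon(\partial g)=g-1.\tag{4}$$
For $H\le F$ define
$$V_H=D_H\text{-span of }\{\partial h:h\in H\},\qquad Z_H=V_H\cap\ker\varepsilon .$$
Both are $D_H$-subspaces of $M$. If $H'\le H$, then $Z_{H'}\subseteq Z_H$. Put $E=Z_F=\ker\varepsilon$; here $V_F=M$, because the $\partial g$ span $M$ over $D$.

**Example.** Let $F=\langle x,y\rangle$ and
$$z=e_y-(y-1)(x-1)^{-1}e_x .$$
Then $\varepsilon(z)=0$ and $E=Dz$, since $\varepsilon$ is nonzero on the two-dimensional space $M$. Now take the subgroup $H=\langle x^2,\,y,\,xyx^{-1}\rangle$ of index $2$. By (4),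
$$\partial(x^2)=(1+x)e_x,\qquad \partial y=e_y,\qquad\partial(xyx^{-1})=xe_y+(1-xyx^{-1})e_x .$$
We use $\partial(x^2)$ to correct the other two so that they lie in $\ker\varepsilon$. Since $(x^2-1)^{-1}(1+x)=(x-1)^{-1}$,
$$\partial y-(y-1)(x^2-1)^{-1}\partial(x^2)=e_y-(y-1)(x-1)^{-1}e_x=z,$$
and, using $1+(x-1)^{-1}=x(x-1)^{-1}$ and $(xyx^{-1}-1)x=x(y-1)$,
$$\partial(xyx^{-1})-(xyx^{-1}-1)(x^2-1)^{-1}\partial(x^2)=xe_y-(xyx^{-1}-1)x(x-1)^{-1}e_x=xz .$$
So $Z_H$ contains $z$ and $xz$. They are independent over $D_H$, because $1$ and $x$ lie in different cosets of $H$. This agrees with $\operatorname{rr}(H)=2$.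

**Lemma 4.** If $H\ne1$ is finitely generated, then $\dim_{D_H}Z_H=\operatorname{rk}(H)-1=\operatorname{rr}(H)$. In particular $\dim_DE=s$ if $F\ne1$.

**Proof.** **Step 1: show that $\dim_{D_H} V_H=\operatorname{rk}(H)$.** Since $I_H$ is spanned by the $h-1$, the space $V_H$ is the image of the composite
$$D_H\otimes_{kH}I_H\to D_H\otimes_{kH}I_F\to D\otimes_{kF}I_F=M .$$
The module $I_H$ is $kH$-free of rank $\operatorname{rk}(H)$, so it suffices that both maps are injective.

*First map.* We have $kF=I_F+kH$, because $f=(f-1)+1$, and $I_F\cap kH=I_H$. Hence $I_F/I_H\cong kF/kH$ as left $kH$-modules. Since $kF=\bigoplus_{Hg}kH\,g$, the quotient $kF/kH$ is $kH$-free, with a basis given by representatives of the cosets $Hg\neq H$. A free quotient splits off, so $I_H$ is a direct summand of $I_F$ as a left $kH$-module. Tensoring preserves direct summands, and the first map is injective.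

*Second map.* Since $I_F\cong(kF)^r$ as a left $kF$-module, this map is a direct sum of $r$ copies of $D_H\otimes_{kH}kF\to D$, $c\otimes f\mapsto cf$. Here $D_H\otimes_{kH}kF=\bigoplus_{Hg}D_H\otimes g$, and $c\otimes g$ goes to $cg$, which is supported in $Hg$. Series with supports in different cosets cannot cancel, and $c\mapsto cg$ is injective. So the second map is injective.

**Step 2: show that the kernel of $\varepsilon$ loses exactly one dimension.** We have $\varepsilon(V_H)\subseteq D_H$. If $1\ne h\in H$, then $\varepsilon(\partial h)=h-1$ is nonzero, hence invertible in $D_H$, so $\varepsilon(V_H)=D_H$. Therefore $\dim Z_H=\operatorname{rk}(H)-1$.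

For $H=F\ne1$ this reads $\dim_DE=r-1=s$. $\square$

The next lemma says that $E$ sees the join through $Z_H$ and $Z_K$. This is where $H\cap K\ne1$ is used: one and the same element must serve to correct vectors from both sides.

**Lemma 5.** If $F=H\vee K$ and $H\cap K\ne1$, then $E=DZ_H+DZ_K$.

**Proof.** **Step 1: show that $V_H$ and $V_K$ span $M$ over $D$.** Let $U=DV_H+DV_K$. By (4), $\{g\in F:\partial g\in U\}$ is a subgroup of $F$. It contains $H$ and $K$, so it is $F$, and $U=M$.

**Step 2: correct the generators so that they lie in $\ker\varepsilon$.** Fix $1\ne l\in H\cap K$. For $h\in H$ put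
$$\zeta_h=\partial h-(h-1)(l-1)^{-1}\partial l .$$
Since $l\in H$, the coefficient $(h-1)(l-1)^{-1}$ lies in $D_H$, so $\zeta_h\in V_H$. Also $\varepsilon(\zeta_h)=(h-1)-(h-1)=0$. Thus $\zeta_h\in Z_H$. For $h\in K$ the same formula gives an element $\zeta'_h\in Z_K$, since $l\in K$.

**Step 3: check that the corrections cancel.** Let $e\in E$. By Step 1, write $e=\sum_{h\in H}d_h\,\partial h+\sum_{h\in K}d'_h\,\partial h$ with finite sums and coefficients in $D$. Substituting,
$$e=\sum d_h\zeta_h+\sum d'_h\zeta'_h+c\,\partial l,\qquad c=\Big(\sum d_h(h-1)+\sum d'_h(h-1)\Big)(l-1)^{-1}=\varepsilon(e)(l-1)^{-1}=0 .$$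
So $e\in DZ_H+DZ_K$. The reverse inclusion is clear. $\square$

**The case $n=m=1$.** We can already settle Theorem A here. Suppose $\operatorname{rk}(H)=\operatorname{rk}(K)=2$ and $\operatorname{rr}(L)\ge1$. By Lemma 4 there is $0\ne z\in Z_L\subseteq Z_H\cap Z_K$. Since $Z_H$ and $Z_K$ are one-dimensional, $Z_H=D_Hz$ and $Z_K=D_Kz$. By Lemma 5, $E=Dz$, so $s=1$. In general $Z_L$ still lies in both spaces, but one shared vector no longer determines $Z_H$ and $Z_K$. We must use that $Z_L$ is as large as it can be.

For conjugates we need one more fact.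

**Lemma 6.** $Z_{gKg^{-1}}\subseteq gZ_K$ for $g\in F$.

**Proof.** By (4), $\partial(gkg^{-1})=\partial g+g\,\partial k-gkg^{-1}\partial g=g\,\partial k+(1-gkg^{-1})\partial g$. Let $z\in Z_{gKg^{-1}}$, and write $z=\sum_jc_j\,\partial(gk_jg^{-1})$ with $c_j\in D_{gKg^{-1}}$ and $\varepsilon(z)=\sum_jc_j(gk_jg^{-1}-1)=0$. The multiples of $\partial g$ add up to $-\varepsilon(z)\,\partial g=0$, so
$$z=\sum_jc_jg\,\partial k_j=g\sum_j(g^{-1}c_jg)\,\partial k_j .$$
Here $g^{-1}c_jg\in D_K$, so the last sum lies in $V_K$. Its image under $\varepsilon$ is $\sum_j(g^{-1}c_jg)(k_j-1)=g^{-1}\varepsilon(z)g=0$, so it lies in $Z_K$. $\square$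

## 5. Counting along a flag of $E$

If $s=1$, then $E=Dz\cong D$, and the spaces $Z_H,Z_K,Z_L$ become subspaces of $D$. Lemma 3 applies directly and gives $\operatorname{rr}(L)\le nm$. If $s\ge2$, a vector of $E\cong D^s$ has no leading term in $F$. We filter $E$ and count one coordinate at a time.

Let $F\ne1$ and $H,K\neq 1$. Let $z_1,\dots,z_s$ be a $D$-basis of $E$, with coordinate functionals $d_1,\dots,d_s:E\to D$. Put $E_i=Dz_1+\dots+Dz_i$, with $E_0=0$, and
$$n_i=\dim_{D_H}d_i(Z_H\cap E_i),\qquad m_i=\dim_{D_K}d_i(Z_K\cap E_i).$$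
The kernel of $d_i$ on $Z_H\cap E_i$ is $Z_H\cap E_{i-1}$. So $n_i$ is the growth of $Z_H$ between $E_{i-1}$ and $E_i$, and by Lemma 4
$$\sum_{i=1}^sn_i=n,\qquad\sum_{i=1}^sm_i=m.\tag{5}$$
Also $n_i=0$ if and only if $Z_H\cap E_i=Z_H\cap E_{i-1}$, and likewise for $K$.

**Lemma 7.** Let $H,K\ne1$ and let $g_1,\dots,g_t$ lie in distinct double cosets $HgK$ of $F$. Then
$$\sum_j\operatorname{rr}(H\cap g_jKg_j^{-1})\le\sum_{i=1}^sn_im_i .$$

**Proof.** Put $L_j=H\cap g_jKg_j^{-1}$, which is finitely generated by Howson's theorem. Discard those $g_j$ for which $L_j=1$; they contribute $0$.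

**Step 1: place $Z_{L_j}$ in an intersection.** By monotonicity and Lemma 6, $Z_{L_j}\subseteq Z_H\cap Z_{g_jKg_j^{-1}}\subseteq Z_H\cap g_jZ_K$.

**Step 2: apply Lemma 3 in the $i$-th coordinate.** Since $E_i$ is a $D$-subspace, $g_jE_i=E_i$, so $g_jZ_K\cap E_i=g_j(Z_K\cap E_i)$. Since $d_i$ is $D$-linear, $d_i(g_jZ_K\cap E_i)=g_j\,d_i(Z_K\cap E_i)$. Hence, with
$$P=d_i(Z_H\cap E_i),\qquad Q=d_i(Z_K\cap E_i),\qquad R_j=d_i(Z_{L_j}\cap E_i),$$
we have $R_j\subseteq P\cap g_jQ$, and $R_j$ is a $D_{L_j}$-subspace. Lemma 3 gives $\sum_j\dim_{D_{L_j}}R_j\le n_im_i$.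

**Step 3: add over $i$.** As in (5), applied to $L_j\ne1$, we have $\sum_i\dim d_i(Z_{L_j}\cap E_i)=\dim Z_{L_j}=\operatorname{rr}(L_j)$. Summing Step 2 over $i$ gives the claim. $\square$

With the single element $g=1$, Lemma 7 gives $\operatorname{rr}(L)\le\sum n_im_i\le(\sum n_i)(\sum m_i)=nm$. This is (2).

## 6. A badly chosen basis gives no information on the join

It is tempting to finish as follows. Take any basis of $E$. If $\operatorname{rr}(L)=nm>0$, then $\sum_{i,j}n_im_j\le\sum_in_im_i$, so $n_im_j=0$ for $i\ne j$. Some $n_im_i$ is positive, and then $n_j=m_j=0$ for all $j\ne i$. So all the growth of $Z_H$ and of $Z_K$ happens at one and the same index $i$. Hence $Z_H\cup Z_K\subseteq E_i$, and Lemma 5 gives $E=E_i$, so $i=s$. This is no contradiction when $s\ge2$: we have only learned that both spaces meet $E_{s-1}$ trivially.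

This can really happen for a bad basis. In the free group on $a,b,c$ let $H=\langle c,a\rangle$ and $K=\langle c,b\rangle$. Then $n=m=1$, $L=\langle c\rangle$ (normal forms in $\langle c\rangle*\langle a\rangle*\langle b\rangle$) and $s=2$. Put
$$\zeta_a=\partial a-(a-1)(c-1)^{-1}\partial c,\qquad\zeta_b=\partial b-(b-1)(c-1)^{-1}\partial c .$$
Both are nonzero, so $Z_H=D_H\zeta_a$ and $Z_K=D_K\zeta_b$ by Lemma 4, and $\zeta_a,\zeta_b$ is a $D$-basis of $E$.

* For the basis $z_1=\zeta_a+\zeta_b$, $z_2=\zeta_b$ we get $Z_H\cap E_1=0=Z_K\cap E_1$. So $(n_1,n_2)=(0,1)$ and $(m_1,m_2)=(0,1)$, and Lemma 7 says only $\operatorname{rr}(L)\le1=nm$.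
* For the basis $z_1=\zeta_a$, $z_2=\zeta_b$ we get $(n_1,n_2)=(1,0)$ and $(m_1,m_2)=(0,1)$, and Lemma 7 gives the true value $\operatorname{rr}(L)=0$.

We are free to choose the basis. To exclude growth at a late index only, the growth of both spaces should already be visible at $i=1$. A vector of $Z_L$ does exactly that.

## 7. Equality concentrates everything in one line

**Proof of Theorem A.** Assume $\operatorname{rr}(L)=nm>0$. Then $n,m\ge1$ and $L\ne1$, so all the lemmas apply.

**Step 1: choose the first basis vector so that both spaces grow at $i=1$.** By Lemma 4, $\dim_{D_L}Z_L=\operatorname{rr}(L)>0$. Choose $0\ne z_1\in Z_L\subseteq Z_H\cap Z_K$ and extend it to a $D$-basis $z_1,\dots,z_s$ of $E$. Since $d_1(z_1)=1\ne0$, we have $n_1\ge1$ and $m_1\ge1$.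

**Step 2: compare two sums.** By (5) and Lemma 7 with the single element $g=1$,
$$\Big(\sum_in_i\Big)\Big(\sum_jm_j\Big)=nm=\operatorname{rr}(L)\le\sum_in_im_i .$$
All terms are nonnegative integers, so $n_im_j=0$ whenever $i\ne j$. Since $n_1\ge1$, we get $m_j=0$ for all $j\ge2$. Since $m_1\ge1$, we get $n_j=0$ for all $j\ge2$.

**Step 3: return to the join.** As $n_j=0$ for $j\ge2$, we have $Z_H=Z_H\cap E_s=Z_H\cap E_{s-1}=\dots=Z_H\cap E_1$, so $Z_H\subseteq E_1$. In the same way $Z_K\subseteq E_1$. By Lemma 5, $E=DZ_H+DZ_K=E_1=Dz_1$. By Lemma 4, $s=\dim_DE=1$. Then $\operatorname{rr}(H\cap K)\operatorname{rr}(H\vee K)=nm$, which is (1) with equality. $\blacksquare$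

## 8. The largest intersection for a given rank of the join

The same method gives the best possible bound for every value of $s$. For integers $n,m\ge1$ and $1\le s\le n+m$ put
$$\mu(n,m,s)=\max\{pq:\ p,q\in\mathbb Z,\ 0\le p\le n,\ 0\le q\le m,\ p+q=n+m+1-s\}.$$
Explicitly, for $m\le n$: $\mu=m(n+1-s)$ if $s\le n-m+1$, and $\mu=\lfloor(n+m+1-s)^2/4\rfloor$ if $s\ge n-m+1$.

To check the formula, let $t=n+m+1-s$. For fixed $p+q=t$ the product $pq$ increases with $q$ as long as $q\le t/2$. If $t\ge2m$, that is, $s\le n-m+1$, the best choice is $q=m$, $p=t-m=n+1-s$, where $0\le m\le p\le n$. If $t\le2m$, then $\lceil t/2\rceil\le m\le n$, so $\lceil t/2\rceil$ and $\lfloor t/2\rfloor$ are admissible and give $\lfloor t^2/4\rfloor$.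

For $n=m=3$ the values for $s=1,2,3,4,5,6$ are $9,6,4,2,1,0$. The example in Section 1 had $s=3$ and $\operatorname{rr}(H\cap K)=4$.

**Theorem B.** Let $n,m\ge1$.

1. If $H\cap K\ne1$, where $\operatorname{rr}(H)=n$, $\operatorname{rr}(K)=m$ and $\operatorname{rr}(H\vee K)=s$, then $1\le s\le n+m$ and
$$\operatorname{rr}(H\cap K)\le\sum_{HgK\subseteq H\vee K}\operatorname{rr}(H\cap gKg^{-1})\le\mu(n,m,s).$$
2. For all $n,m\ge1$ and $1\le s\le n+m$ there are $H,K$ in a free group with these reduced ranks, $H\cap K\ne1$ and $\operatorname{rr}(H\cap K)=\mu(n,m,s)$.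

The sum in part 1 runs over the double cosets of $H$ and $K$ in $H\vee K$. The summand depends only on the double coset, because $H\cap(hgk)K(hgk)^{-1}=h(H\cap gKg^{-1})h^{-1}$. For example, if $H=K$ has index $2$ in a free group $A$ of rank $2$, then $H\vee K=H$ is not $A$, there is one double coset in $H\vee K$, and the sum is $\operatorname{rr}(H)=2$, while $n=m=s=2$ and $\mu(2,2,2)=2$.

The proof of part 1 needs one piece of arithmetic: how large $\sum n_im_i$ can be when no pair $(n_i,m_i)$ is zero.

**Lemma 8.** Let $s\ge1$ and let $(n_i,m_i)\in\mathbb Z_{\ge0}^2\setminus\{0\}$, $i=1,\dots,s$, have sum $(n,m)$. Then $\sum n_im_i\le pq$ for some integers $0\le p\le n$, $0\le q\le m$ with $p+q=n+m+1-s$.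

**Proof.** We use induction on $s$. For $s=1$ take $p=n$, $q=m$. Let $s\ge2$ and put $N=n_1+n_2$, $M=m_1+m_2$. The first two vectors are nonzero, so $N+M\ge2$.

**Step 1: compare two vectors with one.** This prepares the replacement of the first two vectors by a single vector whose coordinate sum is smaller by one. We claim that at least one of the following holds:
$$N\ge1\ \text{ and }\ n_1m_1+n_2m_2\le(N-1)M,\qquad\text{or}\qquad M\ge1\ \text{ and }\ n_1m_1+n_2m_2\le N(M-1).$$
If $N=0$, then $M\ge2$, the left side is $0$, and the second alternative holds. If $M=0$, then $N\ge2$ and the first holds. Now let $N,M\ge1$. Since $n_1m_1+n_2m_2=NM-(n_1m_2+n_2m_1)$, it suffices to show $n_1m_2+n_2m_1\ge\min(N,M)$: if the minimum is $M$ we get the first alternative, if it is $N$ the second.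

* If $n_1,n_2,m_1,m_2\ge1$, then $n_1m_2+n_2m_1\ge n_1+n_2=N$.
* If $n_1=0$, then $m_1\ge1$ and $n_1m_2+n_2m_1\ge n_2=N$. If $n_2=0$, then $m_2\ge1$ and $n_1m_2+n_2m_1\ge n_1=N$.
* If $m_1=0$, then $n_1\ge1$ and $n_1m_2+n_2m_1\ge m_2=M$. If $m_2=0$, then $n_2\ge1$ and $n_1m_2+n_2m_1\ge m_1=M$.

**Step 2: reduce $s$ by one.** Replace the first two vectors by $(N-1,M)$ or $(N,M-1)$, according to the alternative that holds. The new vector has nonnegative coordinates with sum $N+M-1\ge1$, so it is nonzero. We now have $s-1$ nonzero vectors with sum $(n-1,m)$ or $(n,m-1)$, and $\sum n_im_i$ has not decreased. By induction it is at most $pq$ with $0\le p\le n$, $0\le q\le m$ and $p+q=(n+m-1)+1-(s-1)=n+m+1-s$. $\square$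

**Proof of Theorem B(1).** As before, let $F=H\vee K$. The group $H$ is not cyclic, so neither is $F$, and $s\ge1$.

**Step 1: choose a basis of $E$ for which no pair $(n_i,m_i)$ is zero.** By Lemma 5, which uses $H\cap K\ne1$, $E$ is spanned over $D$ by $Z_H\cup Z_K$. It is already spanned by a $D_H$-basis of $Z_H$ together with a $D_K$-basis of $Z_K$, that is, by $n+m$ vectors. Hence $s\le n+m$, and there is a $D$-basis $z_1,\dots,z_s$ of $E$ inside $Z_H\cup Z_K$. Since $z_i\in E_i\setminus E_{i-1}$, we have $n_i\ge1$ if $z_i\in Z_H$, and $m_i\ge1$ if $z_i\in Z_K$. So $(n_i,m_i)\ne(0,0)$ for every $i$.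

**Step 2: combine the two lemmas.** For every finite set of elements $g_j$ in distinct double cosets, Lemma 7, (5) and Lemma 8 give
$$\sum_j\operatorname{rr}(H\cap g_jKg_j^{-1})\le\sum_in_im_i\le\mu(n,m,s).$$
The terms are nonnegative and the bound is the same for all finite sets, so it holds for the full sum. The first inequality in the theorem holds because the term for $g=1$ is $\operatorname{rr}(H\cap K)$. $\blacksquare$

## 9. Subgroups that attain $\mu(n,m,s)$, and the gap below $nm$

**Proof of Theorem B(2).** The construction generalizes the example in Section 1. Let $p,q$ realize $\mu(n,m,s)$, so $p+q=n+m+1-s$.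

**Case $s\le n+m-1$.** Here $2\le p+q\le n+m$. Since $n,m\ge1$, there are admissible pairs with both entries at least $1$, so $\mu\ge1$, and hence $p,q\ge1$.

*The core of the construction: reduced ranks $p$, $q$, $pq$ with join of rank $2$.* Let $A=\langle x,y\rangle$ be free of rank $2$. Let $H_0$ be the kernel of $A\to\mathbb Z/p$, $x\mapsto1$, $y\mapsto0$, and let $K_0$ be the kernel of $A\to\mathbb Z/q$, $x\mapsto0$, $y\mapsto1$. Then $H_0\cap K_0$ is the kernel of a surjection $A\to\mathbb Z/p\times\mathbb Z/q$. So $H_0$, $K_0$, $H_0\cap K_0$ have indices $p$, $q$, $pq$ in $A$, and by Schreier's formula these are also their reduced ranks. In $\mathbb Z/p\times\mathbb Z/q$ the images of $H_0$ and $K_0$ are $0\times\mathbb Z/q$ and $\mathbb Z/p\times0$, so $H_0K_0=A$.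

*Adding free generators to reach $n$, $m$, $s$.* Let $C,C'$ be free of ranks $n-p$ and $m-q$. In the free group $A*C*C'$ put $H=H_0*C$ and $K=K_0*C'$. Then $\operatorname{rr}(H)=(p+1)+(n-p)-1=n$ and, in the same way, $\operatorname{rr}(K)=m$. The join contains $H_0K_0=A$, $C$ and $C'$, so it is $A*C*C'$, of rank $2+(n-p)+(m-q)=2+n+m-(p+q)=s+1$. Hence $\operatorname{rr}(H\vee K)=s$.

*Computing the intersection.* By uniqueness of normal forms, an element of $(A*C)\cap(A*C')$ has only syllables from $A$, so $(A*C)\cap(A*C')=A$. A normal form of an element of $H_0*C$ is also its normal form in $A*C$. If the element lies in $A$, it has at most one syllable, and that syllable is in $H_0$. So $H\cap A=H_0$, and similarly $K\cap A=K_0$. Therefore $H\cap K=H_0\cap K_0$, and $\operatorname{rr}(H\cap K)=pq=\mu(n,m,s)\ge1$. In particular $H\cap K\ne1$.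

**Case $s=n+m$.** Here $p+q=1$ and $\mu=0$. In the free group on $c,a_1,\dots,a_n,b_1,\dots,b_m$ take $H=\langle c,a_1,\dots,a_n\rangle$ and $K=\langle c,b_1,\dots,b_m\rangle$. Then $\operatorname{rr}(H)=n$, $\operatorname{rr}(K)=m$, and $H\cap K=\langle c\rangle\ne1$ has reduced rank $0$. The join is the whole group, of reduced rank $n+m$. $\blacksquare$

For $s=1$ the construction has $p=n$, $q=m$, so the extremal situation of Theorem A occurs for every pair $n,m\ge1$. For even $n=m$ and $s=n+1$ we may take $p=q=n/2$, and then the ratio of the two sides of (1) is $\frac{(n^2/4)(n+1)}{n^2}=\frac{n+1}4$, which is unbounded. If $H\cap K=1$, then $\operatorname{rr}(H\cap K)=0$ trivially. So for $n,m\ge1$ and $1\le s\le n+m$, the number $\mu(n,m,s)$ is exactly the maximum of $\operatorname{rr}(H\cap K)$ over all $H,K$ with $\operatorname{rr}(H)=n$, $\operatorname{rr}(K)=m$, $\operatorname{rr}(H\vee K)=s$.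

Finally, Theorem B shows that $\operatorname{rr}(H\cap K)$ cannot come close to $nm$ unless $s=1$.

**Corollary 9.** If $n,m\ge1$ and $\operatorname{rr}(H\vee K)\ge2$, then $\operatorname{rr}(H\cap K)\le nm-\min(n,m)$. This is best possible for all $n,m\ge1$, and it is attained with $s=2$. So $\operatorname{rr}(H\cap K)>nm-\min(n,m)$ already forces $\operatorname{rr}(H\vee K)=1$.

**Proof.** If $H\cap K=1$, the left side is $0$ and $nm\ge\min(n,m)$. Otherwise Theorem B(1) gives $\operatorname{rr}(H\cap K)\le pq$ for some $0\le p\le n$, $0\le q\le m$ with $p+q=n+m+1-s\le n+m-1$. So $p\le n-1$ or $q\le m-1$, and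
$$\operatorname{rr}(H\cap K)\le\max\{(n-1)m,\;n(m-1)\}=nm-\min(n,m).$$
For $s=2$ we have $2\le n+m$, and the only admissible pairs are $(n-1,m)$ and $(n,m-1)$, so $\mu(n,m,2)=\max\{(n-1)m,n(m-1)\}$. By Theorem B(2) this value is attained. The last statement follows since $s\ge1$ always. $\square$

By Theorem B(1), the same argument applies to the full sum. If $nm>0$, $H\cap K\ne1$ and
$$\sum_{HgK\subseteq H\vee K}\operatorname{rr}(H\cap gKg^{-1})>nm-\min(n,m),$$
then $s\ge2$ is impossible, because $\mu(n,m,s)\le nm-\min(n,m)$ for $2\le s\le n+m$. So the conclusion $\operatorname{rr}(H\vee K)=1$ of Theorem A holds under this weaker hypothesis too.
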